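# Infinite graphs coarsely equivalent to their own powers, and the decomposition complexity of the Grigorchuk group and the mother groups

## 1. Two colors do not suffice on the square of an infinite graph

These notes ask whether certain infinite groups can be taken apart, in the sense of large-scale geometry, by repeated cutting into well-separated pieces until only bounded pieces remain. We begin with one round of cutting, two colors, and a space that is a square.

A *graph metric space* is the vertex set $Y$ of a connected, locally finite graph, with the path metric. Its distances are integers and its balls are finite. Products carry the $\ell^1$-metric, so $Y^2$ is again a graph metric space. Distances between sets are infima.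

Let $\Gamma$ be the graph with vertex set $Y$. The product $\Gamma\times\Gamma$ has vertices $(x,y)$, edges $f\times\{y\}$ and $\{x\}\times e$, and squares $f\times e$, where $e,f$ are edges of $\Gamma$. Cochains are arbitrary functions on cells with values in $\mathbb F_2$. For a function $\psi$ on vertices, $\delta\psi(\text{edge})$ is the sum over the two endpoints. For a function $\varphi$ on edges, $\delta\varphi(\text{square})$ is the sum over the four sides.

**Lemma 1.** Let $A,B\subsetneq Y$ be proper subsets. Let $\varphi$ be a function on edges of $\Gamma\times\Gamma$ with $\delta\varphi=0$, with $\varphi(\{x\}\times e)=0$ whenever $x\notin A$, and with $\varphi(f\times\{y\})=0$ whenever $y\notin B$. Then $\varphi=\delta\psi$ for some $\psi:Y^2\to\mathbb F_2$ that vanishes outside $A\times B$.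

*Proof.* Fix $x_\infty\notin A$ and $y_\infty\notin B$. Let $y_0,y_1,\dots,y_l$ be an edge path in $\Gamma$ with edges $e_1,\dots,e_l$, and put $I(x)=\sum_j\varphi(\{x\}\times e_j)$. For an edge $f$ from $x$ to $x'$, the relation $\delta\varphi(f\times e_j)=0$ reads
$$\varphi(\{x\}\times e_j)+\varphi(\{x'\}\times e_j)=\varphi(f\times\{y_{j-1}\})+\varphi(f\times\{y_j\}).$$
Summing over $j$ gives
$$I(x)+I(x')=\varphi(f\times\{y_0\})+\varphi(f\times\{y_l\}).\tag{1}$$
If the path is closed, the right side is $0$, so $I$ is constant in $x$ because $\Gamma$ is connected. Since $I(x_\infty)=0$, we get $I=0$. Hence the sum of $\varphi$ along $\{x\}\times(\text{path from }y_\infty\text{ to }y)$ does not depend on the path. Call it $\psi(x,y)$.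

By construction $\delta\psi=\varphi$ on the edges $\{x\}\times e$. On an edge $f\times\{y\}$, formula (1) gives $\delta\psi(f\times\{y\})=\varphi(f\times\{y_\infty\})+\varphi(f\times\{y\})=\varphi(f\times\{y\})$.

For $x\notin A$ every term of the sum vanishes, so $\psi(x,\cdot)=0$. For $y\notin B$ we have $\delta\psi(f\times\{y\})=\varphi(f\times\{y\})=0$ for all $f$, so $\psi(\cdot,y)$ is constant, with value $\psi(x_\infty,y)=0$. $\square$

**Proposition 2.** Let $Y$ be an infinite graph metric space. Then $Y^2$ cannot be written as $U\cup V$ where each of $U$, $V$ is a disjoint union of pieces of uniformly bounded diameter such that distinct pieces of the same set are at distance $>2$.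

*Proof.* Suppose such pieces exist, of diameter $\le D$. We discard empty pieces and label each piece by its color ($U$ or $V$). For each $z\in Y^2$ choose a piece $u(z)$ containing $z$. Let $\chi_u$ be the indicator of $\{z:u(z)=u\}$, so that for each $z$ exactly one $\chi_u(z)$ equals $1$. For distinct pieces $u,v$ let $\varphi_{uv}=\varphi_{vu}$ be the function on edges that is $1$ exactly on the edges joining a vertex assigned to $u$ and a vertex assigned to $v$. Then
$$\delta\chi_u=\sum_{v\neq u}\varphi_{uv}.\tag{2}$$

The four vertices of a square are pairwise within $2$, so at most one piece of each color is assigned to vertices of a given square. Going around the square, the assignment switches between these at most two pieces an even number of times. Hence $\delta\varphi_{uv}=0$ for all $u\ne v$. For the same reason $\varphi_{uv}\ne0$ only if $u,v$ have different colors; say $u$ has color $U$.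

Pick $w=(w_1,w_2)\in u$. If $\varphi_{uv}$ is $1$ on an edge, one endpoint lies in $u$. So the hypotheses of Lemma 1 hold with $A,B$ the balls of radius $D$ about $w_1,w_2$, which are finite and hence proper. Lemma 1 gives $\psi_{uv}=\psi_{vu}$ with $\delta\psi_{uv}=\varphi_{uv}$, supported within $2D$ of $w$. If $\varphi_{uv}=0$ take $\psi_{uv}=0$.

Each piece $u$ is finite, and pieces of one color are disjoint, so for fixed $u$ only finitely many $v$ have $\varphi_{uv}\neq0$. Therefore $\theta_u=\chi_u+\sum_v\psi_{uv}$ is a finite sum of finitely supported functions. By (2), $\delta\theta_u=0$, so $\theta_u$ is constant. As $Y^2$ is infinite, $\theta_u=0$, that is, $\chi_u=\sum_v\psi_{uv}$.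

Fix $z$. If $\psi_{uv}(z)\ne0$, the piece of color $U$ among $u,v$ meets the ball of radius $2D$ about $z$, and the other piece meets the $1$-neighborhood of the first. So only finitely many pairs occur, and
$$1=\sum_u\chi_u(z)=\sum_u\sum_{v\ne u}\psi_{uv}(z)=0,$$
because each unordered pair is counted twice. This is a contradiction. $\square$

Recall that metric spaces $Z,Z'$ are *coarsely equivalent*, $Z\simeq Z'$, if there are maps $f:Z\to Z'$, $q:Z'\to Z$, a nondecreasing $\rho$ and a constant $\rho_0$ with $d(fx,fx')\le\rho(d(x,x'))$, $d(qy,qy')\le\rho(d(y,y'))$, $d(qfx,x)\le\rho_0$ and $d(fqy,y)\le\rho_0$.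

**Corollary 3.** Let $Y$ be an infinite graph metric space with $Y\simeq Y^m$ for some $m\ge2$. Then it is not true that for every $r>0$ one can write $Y=U\cup V$ with $U$ and $V$ disjoint unions of uniformly bounded pieces, distinct pieces of the same set being at distance $>r$.

*Proof.* Fixing $m-2$ coordinates embeds $Y^2$ isometrically in $Y^m$. Compose with a coarse equivalence $Y^m\to Y$ to get $g:Y^2\to Y$. There are nondecreasing $\rho_\pm$ with $d(gz,gz')\le\rho_+(d(z,z'))$, and with $d(z,z')\le\rho_-(R)$ whenever $d(gz,gz')\le R$. Pull back a decomposition of $Y$ with $r\ge\max(1,\rho_+(2))$ and pieces of diameter $\le D$. The preimages have diameter $\le\rho_-(D)$, and distinct ones of the same color are at distance $>2$. This contradicts Proposition 2. $\square$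

What changes in general? First, with $k+1$ colors the bookkeeping involves sets of up to $k+1$ pieces, and one expects to need at least $k+1$ factors instead of $2$. Second, and more seriously, suppose that the pieces are not bounded but only simpler than the whole, to be cut again later. Then the $\varphi_{uv}$ are no longer finitely supported, and Lemma 1 says nothing about them. Third, the number of rounds may be transfinite.

## 2. Decomposition classes, bounded automata groups, and three theorems

Finite decomposition complexity is a notion of Guentner, Tessera and Yu.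

**Definition.** A family $\mathcal X$ of metric spaces *$r$-decomposes* over a class $\mathcal C$ of metric families if every $Y\in\mathcal X$ can be written as $Y=U\cup V$ with $U=\bigsqcup_iU_i$, $V=\bigsqcup_jV_j$, with $d(U_i,U_{i'})>r$ for $i\ne i'$ and $d(V_j,V_{j'})>r$ for $j\neq j'$, such that the families $\{U_i\}$ and $\{V_j\}$, taken over all $Y\in\mathcal X$, belong to $\mathcal C$. Let $\mathcal D_0$ be the class of uniformly bounded families. For an ordinal $\alpha>0$ let $\mathcal D_\alpha$ be the class of families that $r$-decompose over $\bigcup_{\beta<\alpha}\mathcal D_\beta$ for every $r>0$. A metric space has *finite decomposition complexity* (FDC) if it lies in $\mathcal D=\bigcup_\alpha\mathcal D_\alpha$. A countable group has FDC if it does so for a proper left-invariant metric; for finitely generated groups we take a word metric.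

For example, $\mathbb Z\in\mathcal D_1$. Given $r$, put $L=\lceil r\rceil+1$ and use the intervals $[iL,(i+1)L)\cap\mathbb Z$, with $i$ even for $U$ and $i$ odd for $V$. Two intervals of the same color are at distance at least $L+1>r$. Corollary 3 says that an infinite graph metric space $Y$ with $Y\simeq Y^m$, $m\ge 2$, is not in $\mathcal D_1$.

We shall prove more, with any number of colors.

**Definition.** Put $\mathcal D^w_0=\mathcal D_0$. For $\alpha>0$, $\mathcal X\in\mathcal D^w_\alpha$ if there is $k\ge1$ (a *witness*) such that for every $r>0$ every $Z\in\mathcal X$ can be written $Z=U^0\cup\dots\cup U^k$, where each $U^l$ is a disjoint union of pieces at pairwise distance $>r$ (the pieces *of color $l$*), and all pieces (all $Z$, all $l$) form a family in $\bigcup_{\beta<\alpha}\mathcal D^w_\beta$. Put $\mathcal D^w=\bigcup_\alpha\mathcal D_\alpha^w$. Empty pieces are discarded.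

The witness may depend on the family, but not on $r$. The case $k=1$ throughout is FDC (Lemma 4(c) below).

Now the groups. Let $X$ be a finite alphabet, $X^*$ the rooted tree of finite words over $X$, and $\mathrm{Aut}(X^*)$ its automorphism group. For $g\in\mathrm{Aut}(X^*)$ and $v\in X^*$, the *section* $g|_v$ is defined by $g(vw)=g(v)\,g|_v(w)$. A set or group of automorphisms is *self-similar* if it contains all sections of its elements.

**Definition.** An automaton (self-similar) group is *bounded* if it is generated by a finite self-similar set $S$ of automorphisms such that, for each $s\in S$, the number of words $v$ of length $n$ with $s|_v\ne1$ is bounded independently of $n$.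

For example, the binary odometer $t(0w)=1w$, $t(1w)=0\,t(w)$ has $t|_0=1$ and $t|_1=t$. Exactly one word of each length, namely $1\cdots1$, has a nontrivial section, so $S=\{1,t\}$ generates a bounded group.

**Definition.** (Bartholdi, Kaimanovich and Nekrashevych.) Fix a letter $x_0\in X$. Let $A\cong\mathrm{Sym}(X)$ be the group of *rooted* automorphisms, which permute the first letter and fix the rest of the word. Let $B$ be the group of all $b\in\mathrm{Aut}(X^*)$ with $b(x_0)=x_0$, $b|_{x_0}=b$ and $b|_x\in A$ for every $x\ne x_0$. The *mother group* over $X$ is $M_X=\langle A\cup B\rangle$.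

An element of $B$ is determined by the permutation $\tau$ that it induces on $X\setminus x_0$ and by its sections $a_x\in A$, $x\ne x_0$. For $|X|=3$ this gives $|A|=6$ and $|B|=2\cdot 6^2=72$. It is known that every bounded automata group is isomorphic to a subgroup of some mother group, possibly over a larger alphabet.

**Definition.** The *Grigorchuk group* $\mathbb G$ acts on $\{0,1\}^*$ and is generated by $a,b,c,d$, where $a$ swaps the first letter and $b=(a,c)$, $c=(a,d)$, $d=(1,b)$. Here $g=(g_0,g_1)$ means $g(0w)=0g_0(w)$, $g(1w)=1g_1(w)$.

It is a bounded automata group: at level $n\ge1$, the sections of $b,c,d$ at words other than $1^n$ and $1^{n-1}0$ are trivial.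

The question, from Xiaoman Chen and Jiawen Zhang, "Large scale properties for bounded automata groups", arXiv:1510.00350 (2015), is whether mother groups have FDC, and in particular whether $\mathbb G$ does. The answer is no.

**Theorem A.** Let $Y$ be an infinite graph metric space that is coarsely equivalent to $Y^m$ for some $m\ge2$. Then $\{Y\}\notin\mathcal D^w$. In particular $Y$ does not have FDC.

**Theorem B.** $\mathbb G$ does not have FDC. $M_X$ does not have FDC for any finite $X$ with $|X|\ge3$.

**Theorem C.**
1. The groups $G$ in Theorem B even satisfy $\{G\}\notin\mathcal D^w$, and so does every metric space into which one of them coarsely embeds.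
2. For $|X|\ge2$: $M_X$ has FDC if and only if $|X|=2$.
3. Let $G$ be an infinite finitely generated self-similar group over $X$, $|X|\ge2$, with a finite index subgroup $K$ such that $K^X\le\mathrm{St}_G(1)\le G^X$. Then $\{G\}\notin\mathcal D^w$.

Here $\mathrm{St}_G(1)$ is the stabilizer of the first level, embedded in $G^X$ by $g\mapsto(g|_x)_{x\in X}$.

*Remark (not used below).* $\mathbb G$ is amenable (Grigorchuk) and the mother groups are amenable (Bartholdi, Kaimanovich and Nekrashevych), hence all these groups have property A. So neither amenability nor property A implies FDC.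

## 3. The classes $\mathcal D^w_\alpha$ under unions and coarse embeddings

**Lemma 4.** (a) $\mathcal D^w_\beta\subset\mathcal D^w_\alpha$ for $\beta\le\alpha$. (b) The union of two families in $\mathcal D^w_\alpha$ is in $\mathcal D^w_\alpha$. (c) $\mathcal D_\alpha\subset\mathcal D^w_\alpha$.

*Proof.* (a) For $\beta<\alpha$ take $k=1$, $U^0=Z$ as a single piece, and $U^1=\emptyset$; the family of pieces is the original family.

(b) Induct on $\alpha$; the case $\alpha=0$ is clear. For $\alpha>0$ take the larger of the two witnesses and pad with empty colors. For given $r$ the two families of pieces lie in $\mathcal D^w_\beta$ and $\mathcal D^w_{\beta'}$ with $\beta,\beta'<\alpha$. By (a) and induction their union lies in $\mathcal D^w_{\max(\beta,\beta')}$.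

(c) Induct on $\alpha$; $\alpha=0$ is the definition. For given $r$, the families $\{U_i\}$ and $\{V_j\}$ lie in $\mathcal D_\beta\subset\mathcal D^w_\beta$ and $\mathcal D_{\beta'}\subset\mathcal D^w_{\beta'}$ with $\beta,\beta'<\alpha$. By (a) and (b) their union lies in $\mathcal D^w_{\max(\beta,\beta')}$, so $k=1$ is a witness. $\square$

**Definition.** A family $\mathcal X$ *coarsely embeds* in a family $\mathcal Y$ if there are nondecreasing functions $\rho_\pm$ such that for each $Z\in\mathcal X$ there is a map $F_Z:Z\to Y_Z\in\mathcal Y$ with $d(F_Zz,F_Zz')\le\rho_+(d(z,z'))$, and such that $d(F_Zz,F_Zz')\le R$ implies $d(z,z')\le\rho_-(R)$.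

**Lemma 5.** If $\mathcal X$ coarsely embeds in $\mathcal Y\in\mathcal D^w_\alpha$, then $\mathcal X\in\mathcal D^w_\alpha$, with the same witness $k$ if $\alpha>0$.

*Proof.* Induct on $\alpha$. If $\alpha=0$ and the members of $\mathcal Y$ have diameter $\le D$, those of $\mathcal X$ have diameter $\le\rho_-(D)$. Let $\alpha>0$ and $r>0$. Decompose $Y_Z$ at the scale $\max(1,\rho_+(r+1))$ and pull the pieces back by $F_Z$. If $z,z'$ lie in preimages of distinct pieces of one color, then $d(F_Zz,F_Zz')>\rho_+(r+1)$, so $d(z,z')>r+1$. Hence these preimages are at distance $\ge r+1>r$. The family of nonempty preimages coarsely embeds in the family of pieces with the same $\rho_\pm$, so the induction hypothesis applies to it. $\square$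

**Example 6.** Let $\mathcal P$ be a family of subsets of graph metric spaces or their finite products, and let $a\ge0$. Write $N_a(W)=\{z:d(z,W)\le a\}$. Any family of nonempty sets $Z$ with $Z\subset N_a(P_Z)$, $P_Z\in\mathcal P$, coarsely embeds in $\mathcal P$: send each point to a point of $P_Z$ within $a$ (it exists, since distances are integers). This changes distances by at most $2a$.

## 4. Groups commensurable with their own powers

This section deduces Theorems B and C from Theorem A.

A finite index subgroup of a finitely generated group is finitely generated, and its inclusion is a quasi-isometry, hence a coarse equivalence. So if $G$ is finitely generated and some finite index subgroup of $G$ is isomorphic to a finite index subgroup of $G^m$, then $G\simeq G^m$. If moreover $G$ is infinite and $m\ge2$, Theorem A applied to the vertex set $Y$ of a Cayley graph of $G$ gives $\{G\}\notin\mathcal D^w$, and $G$ does not have FDC.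

**The Grigorchuk group.** The element $a$ is an involution. By induction on levels, $b^2=(1,c^2)$, $c^2=(1,d^2)$, $d^2=(1,b^2)$ are trivial. Likewise $bcd=(aa,cdb)$, $cdb=(aa,dbc)$, $dbc=(aa,bcd)$ are trivial. So $c=bd$ and $\mathbb G=\langle a,b,d\rangle$.

The stabilizer $\mathrm{St}(1)$ of the first level has index $2$ and embeds in $\mathbb G\times\mathbb G$ by $g\mapsto(g_0,g_1)$. It contains
$$b=(a,c),\quad c=(a,d),\quad d=(1,b),\quad aba=(c,a),\quad aca=(d,a),\quad ada=(b,1).$$
Hence both coordinate projections $\mathrm{St}(1)\to\mathbb G$ are onto. In particular $\mathbb G$ is infinite, because a subgroup of index $2$ maps onto it.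

Let $\mathbf B$ be the normal closure of $b$ in $\mathbb G$. Conjugating $d=(1,b)$ by $g\in\mathrm{St}(1)$ gives $(1,g_1bg_1^{-1})$, and $g_1$ is arbitrary, so $1\times\mathbf B\le\mathrm{St}(1)$. Conjugating by $a$ gives $\mathbf B\times1\le\mathrm{St}(1)$. Next, $(ad)^2=(ada)d=(b,1)(1,b)=(b,b)$, so $(ad)^4=1$. Thus $\mathbb G/\mathbf B$ is generated by the images of $a$ and $d$, which satisfy $a^2=d^2=(ad)^4=1$, and its order is at most $8$. So $\mathbf B\times\mathbf B$, and hence $\mathrm{St}(1)$, has finite index in $\mathbb G\times\mathbb G$. Therefore $\mathbb G\simeq\mathbb G^2$.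

**Mother groups.** Let $|X|\ge3$ and $M=M_X$, which is generated by the finite groups $A$ and $B$. Write the elements of $B$ as $b_{\tau,\mathbf a}$ with $\tau\in\mathrm{Sym}(X\setminus x_0)$, $\mathbf a=(a_x)_{x\neq x_0}\in A^{X\setminus x_0}$:
$$b_{\tau,\mathbf a}(x_0w)=x_0\,b_{\tau,\mathbf a}(w),\qquad b_{\tau,\mathbf a}(xw)=\tau(x)\,a_x(w)\quad(x\ne x_0).$$
Then $b_{\tau,\mathbf a}=b_{\tau,1}b_{1,\mathbf a}$ and $b_{1,\mathbf a}b_{1,\mathbf a'}=b_{1,\mathbf a\mathbf a'}$, and conjugation by $b_{\tau,1}$ permutes the coordinates of $\mathbf a$ by $\tau$. All sections of elements of $A\cup B$ lie in $A\cup B$, so $M$ is self-similar, $\mathrm{St}_M(1)\le M^X$, and $\mathrm{St}_M(1)$ has finite index in $M$.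

*Elements of $\mathrm{St}_M(1)$.* View $\tau$ as a rooted automorphism fixing $x_0$. Then
$$\tau^{-1}b_{\tau,\mathbf a}=\bigl(b_{\tau,\mathbf a}\text{ at }x_0,\ a_x\text{ at }x\neq x_0\bigr)\in\mathrm{St}_M(1).\tag{3}$$
Conjugation by a rooted $\sigma\in A$ moves the coordinate at $x$ to $\sigma(x)$. Fix distinct $x_1,x_2\in X\setminus x_0$. For $a\in A$ let $b_a=b_{1,\mathbf a}$ with $a_{x_1}=a$ and all other coordinates trivial. By (3) and conjugation by $A$,
$$\text{for distinct }x,x'\in X:\quad\bigl(b_a\text{ at }x,\ a\text{ at }x',\ 1\text{ elsewhere}\bigr)\in M.\tag{4}$$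
The projection $\mathrm{St}_M(1)\to M$ to the $x_0$-coordinate is onto: its image contains $B$ by (3), and $A$ by (4) with $x'=x_0$.

*A subgroup $R$ with $R^X\le\mathrm{St}_M(1)$.* Let $\delta_x(g)$ be the element with $g$ at $x$ and $1$ elsewhere. Put $R=\{g\in M:\delta_{x_0}(g)\in M\}$, a subgroup of $M$. Given $h\in M$, pick $H\in\mathrm{St}_M(1)$ with $x_0$-coordinate $h$. Then $H\delta_{x_0}(g)H^{-1}=\delta_{x_0}(hgh^{-1})$, so $R$ is normal. Conjugating by $A$, $\delta_x(R)\le M$ for all $x$. Hence $R^X\le\mathrm{St}_M(1)\le M^X$.

*$M/R$ is finite.* By (3) with $\mathbf a=1$, $b_{\tau,1}\in R$. Now $b_{\tau,\mathbf a}=b_{\tau,1}b_{1,\mathbf a}$, and $b_{1,\mathbf a}$ is a product of elements $b_{1,\mathbf a'}$ with $\mathbf a'$ concentrated at one letter. Each of these is conjugate to some $b_a$ by an element $b_{\tau,1}\in R$. So the image of $B$ in $M/R$ is generated by the images of the $b_a$. These commute with each other and with the images of $A$, and the images of $A$ commute with each other, because of the following commutators of elements of $M$ from (4). The two elements overlap only at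 $x_0$, so the commutator is concentrated at $x_0$:
- ($b_a$ at $x_0$, $a$ at $x_1$) and ($b_{a'}$ at $x_0$, $a'$ at $x_2$) show $[b_a,b_{a'}]\in R$;
- ($b_a$ at $x_0$, $a$ at $x_1$) and ($a'$ at $x_0$, $b_{a'}$ at $x_2$) show $[b_a,a']\in R$;
- ($a$ at $x_0$, $b_a$ at $x_1$) and ($a'$ at $x_0$, $b_{a'}$ at $x_2$) show $[a,a']\in R$.

Here $|X|\ge3$ provides both $x_1$ and $x_2$. So $M/R$ is abelian and generated by finitely many elements of finite order, hence finite.

*Conclusion.* $R^X$, and hence $\mathrm{St}_M(1)$, has finite index in $M^X$, so $M\simeq M^{|X|}$. Finally $M$ is infinite: $A$ is transitive on the first level and the $x_0$-coordinate maps $\mathrm{St}_M(1)$ onto $M$, so by induction $M$ is transitive on every $X^n$, and $|M|\ge|X|^n$ for all $n$. This proves Theorem B, given Theorem A. $\square$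

**Proof of Theorem C, given Theorem A.** (1) The above shows $\{G\}\notin\mathcal D^w$. If $G$ coarsely embeds in $Z$ and $\{Z\}\in\mathcal D^w$, Lemma 5 gives $\{G\}\in\mathcal D^w$, a contradiction. In particular (1) covers every countable group, with a proper left-invariant metric, that contains one of these groups as a subgroup.

(2) If $|X|=2$, then $\mathrm{Sym}(X\setminus x_0)=1$, so $A$ and $B$ both have order $2$, and $M_X$ is generated by two involutions. It is a quotient of the infinite dihedral group, hence finite or virtually infinite cyclic. A finite group is in $\mathcal D_0\subset\mathcal D_1$. A virtually infinite cyclic group is coarsely equivalent to $\mathbb Z$, so Lemma 5 puts it in $\mathcal D^w_1$ with witness $1$, which is membership in $\mathcal D_1$. For $|X|\ge3$ use Theorem B.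

(3) $\mathrm{St}_G(1)$ has finite index in $G$. Since $K^X$ has finite index in $G^X$, so does $\mathrm{St}_G(1)$. Thus $G\simeq G^{|X|}$ and Theorem A applies. $\square$

It remains to prove Theorem A.

## 5. Cochains with controlled support and the vanishing claim

This section finds the right replacement for Lemma 1 when supports are unbounded. All chains and cochains have coefficients in $\mathbb F_2$.

**Definition.** A *located complex* over a metric space $Z$ is a chain complex $E_*$ ($*\ge0$) of $\mathbb F_2$-vector spaces with bases $\mathcal E_p$, a location $|b|\in Z$ for each basis element $b$, and a constant bounding the distance from $|b|$ to the locations of the basis elements occurring in $\partial b$. Put $E^p=\mathrm{Hom}(E_p,\mathbb F_2)$ (all functions on $\mathcal E_p$), $E^{-1}=0$ and $\delta=\partial^*$. A cochain $\varphi$ is *supported in* $S\subset Z$ if $\varphi(b)\ne0$ implies $|b|\in S$. A linear map $\Theta$ between graded pieces of located complexes over $Z$ has *propagation $\le\rho$* if for every basis element $b$, all basis elements occurring in $\Theta b$ are located within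 $\rho$ of $|b|$.

If $\Theta$ has propagation $\le\rho$ and $\varphi$ is supported in $N_c(W)$, then $\Theta^*\varphi=\varphi\circ\Theta$ is supported in $N_{c+\rho}(W)$: if $\varphi(\Theta b)\ne0$, some $b'$ in $\Theta b$ has $|b'|\in N_c(W)$. This applies to $\delta$. Tensor products of located complexes over $Z$ and $Z'$ are located over $Z\times Z'$ by $|b\otimes b'|=(|b|,|b'|)$.

**Definition.** For a family $\mathcal W$ of nonempty subsets of $Z$, the complex $E$ *satisfies $A_d(\mathcal W)$* if for each $c\ge0$ there is $c'$ such that for all $W\in\mathcal W$, every cocycle $\varphi\in E^d$ supported in $N_c(W)$ equals $\delta\psi$ with $\psi\in E^{d-1}$ supported in $N_{c'}(W)$.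

The complexes that we need are these. Let $Y$ be an infinite graph metric space. For an integer $s\ge1$ let $P_s$ be the Rips complex: its simplices are the nonempty finite subsets of $Y$ of diameter $\le s$. It is connected and locally finite. For $\mathbf s=(s_1,\dots,s_N)\in\mathbb Z_{>0}^N$ let $C_*(\mathbf s)=\bigotimes_iC_*(P_{s_i})$, the cellular chains of $\prod_iP_{s_i}$. A cell $\sigma=\sigma_1\times\dots\times\sigma_N$ is located at a vertex $|\sigma|\in\prod_i\sigma_i\subset Y^N$, chosen coordinatewise. With $\mu=\sum_is_i$, the vertices of a cell are pairwise within $\mu$, so the locations of a cell and of a face are within $\mu$. For $N=0$, $C_*=\mathbb F_2$ in degree $0$ and $Y^0$ is a point.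

For example, take $Y=\mathbb Z$, $N=1$, $s_1=1$, so $P_1$ is the line. A $0$-cocycle is constant, so $A_0$ holds for bounded sets and fails for $W=\mathbb Z$. And $A_1(\{\{0\}\})$ fails: the indicator of the edge $\{0,1\}$ is a cocycle, but a $\psi$ with this coboundary takes different constant values on the two half-lines and cannot have bounded support. So for bounded $W$ the natural range of vanishing is $d\le N-1$.

**Claim $T(\alpha)$.** *For all $N\ge0$, all $\mathbf s\in\mathbb Z^N_{>0}$ and all families $\mathcal W\in\mathcal D^w_\alpha$ of nonempty subsets of $Y^N$, $C_*(\mathbf s)$ satisfies $A_d(\mathcal W)$ for all $0\le d\le N-1$.*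

**Theorem A follows from the claim for all $\alpha$.** If $\{Y\}\in\mathcal D^w_\alpha$, apply $T(\alpha)$ with $N=1$, $s_1=1$, $\mathcal W=\{Y\}$, $d=0$. The constant $0$-cochain $1$ is a nonzero cocycle supported in $N_0(Y)$, but $E^{-1}=0$ forces it to be $0$, a contradiction.

We shall prove $T(\alpha)$ by transfinite induction on $\alpha$, for $Y$ as in Theorem A.

## 6. Bounded sets and the Künneth formula

**Lemma 7.** $T(0)$ holds for every infinite graph metric space $Y$.

*Proof.* Let all $W\in\mathcal W$ have diameter $\le D$, and let $\varphi\in C^d(\mathbf s)$, $0\le d<N$, be a cocycle supported in $N_c(W)$. Fix $w\in W$ and an integer $R\ge c+D$ depending only on $c$ and $D$. Let $B_i\subset Y$ be the ball of radius $R$ at $w_i$; it is finite.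

Let $L_i^*\subset C^*(P_{s_i})$ be the subcomplex of cochains that vanish on all simplices disjoint from $B_i$. By local finiteness only finitely many simplices meet $B_i$, so $L_i^*$ is finite-dimensional. Hence $L^*=\bigotimes_iL_i^*$ is the subcomplex of $C^*(\mathbf s)$ of cochains supported on the finitely many cells all of whose factors $\sigma_i$ meet $B_i$. If $\varphi(\sigma)\neq0$, then $|\sigma|$ is within $c+D\le R$ of $w$. So the $i$-th coordinate of $|\sigma|$, which is a vertex of $\sigma_i$, lies in $B_i$. Thus $\varphi\in L^d$.

A $0$-cocycle of the connected complex $P_{s_i}$ is constant. If it lies in $L_i^0$ it vanishes on $Y\setminus B_i\ne\emptyset$, hence everywhere. So $H^0(L_i)=0$. By Künneth,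
$$H^d(L)=\bigoplus_{d_1+\dots+d_N=d}\ \bigotimes_iH^{d_i}(L_i)=0,$$
because $d<N$ forces some $d_i=0$. Hence $\varphi=\delta\psi$ with $\psi\in L^{d-1}$. If $\psi(\sigma)\ne0$, each factor $\sigma_i$ meets $B_i$, so $|\sigma|$ is within $NR+\mu$ of $w$. This bound is uniform in $W$. $\square$

For $N=2$ and $d=1$ this plays the role of Lemma 1.

## 7. $k+1$ colors cost $k$ degrees

The next lemma is the proof of Proposition 2 with $k+1$ colors and unbounded pieces. The pairs $\{u,v\}$ become sets $\tau$ of pieces of distinct colors, and the double counting becomes the identity $\check\partial^2=0$.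

**Lemma 8.** Let $\alpha>0$ and assume $T(\beta)$ for all $\beta<\alpha$. Let $\mathcal W\in\mathcal D^w_\alpha$ be a family of nonempty subsets of $Y^M$ with witness $k$. Then for every $\mathbf s\in\mathbb Z_{>0}^M$, $C_*(\mathbf s)$ satisfies $A_d(\mathcal W)$ for $0\le d\le M-1-k$.

*Proof.* **Setup.** We fix the scale of the decomposition. We may take $c$ to be an integer. Put $a=c+(k+1)\mu$ and $r=2a+1$. For each $W\in\mathcal W$ take a decomposition $W=U^0\cup\dots\cup U^k$ at scale $r$. All pieces form a family $\mathcal P\in\mathcal D^w_\beta$ for some $\beta<\alpha$. Pieces are regarded as labeled by their color. Let $\varphi$ be a cocycle of degree $d$ supported in $N_c(W)$. For a cell $\sigma$ and $0\le j\le k+1$ let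
$$L_j(\sigma)=\{\text{pieces }u\text{ of }W:\ d(|\sigma|,u)\le c+j\mu\}.$$
It contains at most one piece of each color, since $2(c+j\mu)\le2a<r$. So $|L_j(\sigma)|\le k+1$.

**The double complex.** We set up functions of a cell and a set of pieces. Let $\Lambda^e_p$ be the space of functions $\Phi(\sigma,\tau)$, with $\sigma$ an $e$-cell and $\tau$ a set of $p+1$ pieces of distinct colors, such that for some constant $b$, $\Phi(\sigma,\tau)\ne0$ implies that $|\sigma|$ is within $b$ of every $u\in\tau$. Define $\delta$ in the variable $\sigma$ for fixed $\tau$, and put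
$$(\check\partial\Phi)(\sigma,\tau')=\sum_{\tau\supset\tau',\ |\tau|=|\tau'|+1}\Phi(\sigma,\tau),\qquad(\varepsilon\Phi)(\sigma)=\sum_u\Phi(\sigma,\{u\})\ \ (p=0).\tag{5}$$
For fixed $\sigma$ the sums are finite: the pieces involved meet a finite ball about $|\sigma|$, and pieces of one color are disjoint. For fixed $\sigma$, $\check\partial$ and $\varepsilon$ are the simplicial boundary and augmentation of the chain $\sum_\tau\Phi(\sigma,\tau)\tau$. So $\check\partial^2=0$ and $\varepsilon\check\partial=0$. Both commute with $\delta$.

Say that $\Phi$ has *thickness $j$* if $\Phi(\sigma,\tau)\ne0$ implies $\tau\subset L_j(\sigma)$. Then $\delta\Phi$ has thickness $j+1$: if $(\delta\Phi)(\sigma,\tau)\ne0$, some face $\sigma'$ of $\sigma$ has $\tau\subset L_j(\sigma')$, and $|\sigma'|$ is within $\mu$ of $|\sigma|$.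

**Lifting.** This step spreads $\varphi$ over the pieces and records the overlaps. We construct $\Phi_p\in\Lambda_p^{d+p}$ of thickness $p$, $0\le p\le k$, with
$$\varepsilon\Phi_0=\varphi,\qquad\check\partial\Phi_p=\delta\Phi_{p-1}\ (1\le p\le k),\qquad\delta\Phi_k=0.\tag{6}$$
If $\varphi(\sigma)\ne0$, then $|\sigma|\in N_c(W)$, so $L_0(\sigma)\neq\emptyset$. Choose $u_\sigma\in L_0(\sigma)$ and set $\Phi_0(\sigma,\{u_\sigma\})=1$; all other values of $\Phi_0$ are $0$. Then $\varepsilon\Phi_0=\varphi$.

Suppose $\Phi_p$ is given. Then $\check\partial\delta\Phi_p=\delta\check\partial\Phi_p=\delta\delta\Phi_{p-1}=0$ for $p\ge1$, and $\varepsilon\delta\Phi_0=\delta\varphi=0$ for $p=0$. So for each $\sigma$, $\delta\Phi_p(\sigma,\cdot)$ is a $p$-cycle (of augmentation $0$ if $p=0$) of the full simplex on $L_{p+1}(\sigma)$, hence a boundary there. For $p<k$ choose for each $\sigma$ a filling in this simplex. The fillings form $\Phi_{p+1}$, of thickness $p+1$, with $\check\partial\Phi_{p+1}=\delta\Phi_p$. For $p=k$ the simplex has dimension $\le k$, so its $k$-cycles vanish, and $\delta\Phi_k=0$.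

**Killing.** This step uses $T(\beta)$ to remove the overlaps, from the deepest down. Put $Z_\tau=\bigcap_{u\in\tau}N_a(u)$. Over all $W$ and $\tau$, the nonempty $Z_\tau$ form a family that coarsely embeds in $\mathcal P$ by Example 6, so it lies in $\mathcal D^w_\beta$ by Lemma 5. Since $\Phi_p$ has thickness $p\le k$ and $c+p\mu\le a$, $\Phi_p(\cdot,\tau)$ is supported in $Z_\tau$.

Put $\Phi_k'=\Phi_k$. For $p=k,k-1,\dots,0$ we shall have $\Phi_p'\in\Lambda_p^{d+p}$ with $\delta\Phi'_p=0$, with $\Phi'_p(\cdot,\tau)$ supported in $N_{b_p}(Z_\tau)$ where $b_p$ is uniform in $\tau$ and $W$, and with $\Phi'_p(\cdot,\tau)=0$ if $Z_\tau=\emptyset$. For $p=k$ this holds with $b_k=0$.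

Given $\Phi'_p$, note that $d+p\le d+k\le M-1$. So $T(\beta)$, applied to the family of nonempty $Z_\tau$, gives $\Psi_p(\cdot,\tau)$ with $\delta\Psi_p(\cdot,\tau)=\Phi'_p(\cdot,\tau)$, supported in $N_{b'_p}(Z_\tau)$ with $b'_p$ uniform. Put $\Psi_p(\cdot,\tau)=0$ if $Z_\tau=\emptyset$. As $Z_\tau\subset N_a(u)$ for $u\in\tau$, we have $\Psi_p\in\Lambda_p^{d+p-1}$. For $p\ge1$ put
$$\Phi'_{p-1}=\Phi_{p-1}+\check\partial\Psi_p.\tag{7}$$
For $\tau'\subset\tau$ we have $Z_\tau\subset Z_{\tau'}$. So $\Phi'_{p-1}(\cdot,\tau')$ is supported in $N_{b'_p}(Z_{\tau'})$, and it is $0$ if $Z_{\tau'}=\emptyset$. Moreover, by (6),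
$$\delta\Phi'_{p-1}=\delta\Phi_{p-1}+\check\partial\delta\Psi_p=\check\partial(\Phi_p+\Phi_p')=0.$$
For $p=k$ this holds because $\Phi_k'=\Phi_k$; for $p<k$, because $\Phi_p+\Phi_p'=\check\partial\Psi_{p+1}$ by (7).

**Conclusion.** Since $k\ge1$, $\Phi_0+\Phi'_0=\check\partial\Psi_1$, and $\varepsilon\check\partial=0$, so
$$\varphi=\varepsilon\Phi_0=\varepsilon\Phi_0'=\varepsilon\delta\Psi_0=\delta(\varepsilon\Psi_0).$$
The cochain $\varepsilon\Psi_0$ is supported in $N_{a+b'_0}(W)$, uniformly in $W$. $\square$

**A first consequence.** Let $Y\simeq Y^m$, $m\ge2$. Then $\{Y\}\notin\mathcal D^w_1$. Suppose it is in $\mathcal D_1^w$ with witness $k$. Since $Y\simeq Y^m$ implies $Y\simeq Y^{m^j}$ for all $j\ge1$, choose $M=m^j\ge k+1$. By Lemma 5, $\{Y^M\}\in\mathcal D_1^w$ with witness $k$. By Lemmas 7 and 8, $A_0(\{Y^M\})$ holds, and the constant cochain $1$ gives a contradiction. Corollary 3 is the case $k=1$.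

**Where this stops.** The natural plan is to continue: prove a vanishing range for $\mathcal D^w_1$, then for $\mathcal D^w_2$, and so on, accepting a loss of degrees each time. With two colors throughout, each level costs one degree: by the proof of Lemma 8, families in $\mathcal D_n$ satisfy $A_d$ for $d\le N-1-n$. Hence $\{Y\}\notin\mathcal D_n$ for every finite $n$, taking $M\ge n+1$. But at $\mathcal D_\omega$ the plan breaks. The pieces of $Y^M$ at scale $r$ lie in some $\mathcal D_{n(r)}$, and the scale $r=2(c+(k+1)\mu)+1$ depends on $M$, since $\mu\ge M$. We would need $M\geq n(r)+2$ while $r$ grows with $M$, and nothing guarantees this. With weak classes the same happens already at $\mathcal D^w_2$, where the witness of the family of pieces depends on $r$.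

So the induction needs $T(\alpha)$ with no loss at all, and Lemma 8 alone cannot give that. For $Y=\mathbb Z$ and $\mathcal W=\{\mathbb Z\}\in\mathcal D^w_1$, $N=1$, the statement $A_0(\mathcal W)$ is false. To win back the $k$ lost degrees for a subset $W\subset Y^N$ we must use $Y\simeq Y^m$ again, inside the induction.

## 8. Replacing one factor by $m$ factors: a controlled 1-connected map

Let $W\subset Y^n\times Y$, with witness $k$. Apply $f:Y\to Y^m$ to the last coordinate. The image $\widetilde W\subset Y^{n+m}$ is as complex as $W$, with the same witness, but Lemma 8 now gives vanishing for $d\le n+m-1-k$. This covers all $d\le n$ once $m\ge k+1$. The number of colors stays fixed while the number of factors grows.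

The price is that this vanishing concerns $C_*(\mathbf s',S,\dots,S)$ over $Y^{n+m}$, and we want it for $C_*(\mathbf s',s)$ over $Y^{n+1}$. A chain homotopy equivalence of bounded propagation between $C_*(P_s)$ and $C_*(P_S^m)$ would finish at once, but Rips complexes at a fixed scale do not provide one. For instance, $P_1$ of the grid $\mathbb Z^2$ is the grid graph itself, in which a unit square does not bound. What a large $S$ does provide is a chain map $F$ whose cone is contractible, with control, in degrees $0$ and $1$. Section 9 shows that degrees $0$ and $1$ are enough.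

Fix $m\ge2$ with $Y\simeq Y^m$; replacing $m$ by $m^j$, we may take it as large as we like. Fix coarse equivalences $f=(f_1,\dots,f_m):Y\to Y^m$ and $q:Y^m\to Y$, a nondecreasing $\rho:\mathbb N\to\mathbb N$ and $\rho_0\in\mathbb N$ with
$$d(fx,fx')\le\rho(d(x,x')),\quad d(qy,qy')\le\rho(d(y,y')),\quad d(qfx,x)\le\rho_0,\quad d(fqy,y)\le\rho_0.\tag{8}$$
Let $s\ge1$ and $P=C_*(P_s)$, located over $Y$. Choose an integer
$$S\ \ge\ \max\{\,1,\ \rho(s),\ \rho_0,\ 2(1+\rho_0+\rho(\rho(1))),\ 2\rho(\rho_0)\,\},\tag{9}$$
and let $D=C_*(P_S^{\,m})$, **located over $Y$ via $q$**: a cell is located at $q$ of its chosen vertex. Vertices of a cell are pairwise within $mS$. So a cell with a vertex within $e$ of $y\in Y^m$ is located within $\rho(e+mS)$ of $q(y)$, and $D$ is a located complex over $Y$. For finite nonempty $T\subset Y$ of diameter $\le S$ let $\Delta(T)\subset P_S$ be the full simplex on $T$. Products of such simplices are contractible subcomplexes of $P_S^m$, so in them every cycle of positive degree bounds, and so does every $0$-chain of augmentation $0$.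

**The chain map $F:P\to D$.** For a simplex $\sigma$ of $P_s$, each $f_i(\sigma)$ has diameter $\le\rho(s)\le S$. So $\sigma\mapsto\prod_i\Delta(f_i(\sigma))$ assigns to $\sigma$ a contractible subcomplex, and faces of $\sigma$ get smaller subcomplexes. Put $F(x)=f(x)$ on vertices. By induction on dimension, $F(\partial\sigma)$ is a cycle in $\prod_i\Delta(f_i(\sigma))$ (of augmentation $0$ if $\dim\sigma=1$), and we let $F(\sigma)$ be a filling of it there. For the propagation, a vertex $y$ of a cell in $F(\sigma)$ has $d(y_i,f_i(x))\le\rho(s)$ for $x\in\sigma$ and all $i$, so $d(y,f(x))\le m\rho(s)$ and $d(qy,x)\le\rho(m\rho(s))+\rho_0$. Thus $F$ has bounded propagation.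

**The cone.** Let $E=\mathrm{Cone}(F)$: $E_p=D_p\oplus P_{p-1}$ with $\partial(x,y)=(\partial x+Fy,\partial y)$, located over $Y$. Since $\partial F=F\partial$ and the characteristic is $2$, $\partial^2=0$. Note $E_0=D_0$.

**Lemma 9.** There are maps $h_0:E_0\to E_1$ and $h_1:E_1\to E_2$ of bounded propagation with $\partial h_0=\mathrm{id}$ on $E_0$ and $\partial h_1+h_0\partial=\mathrm{id}$ on $E_1$.

*Proof.* **The map $h_0$.** We connect each vertex to the image of $f$. For a vertex $y\in Y^m$, both $y$ and $f(qy)$ lie in $\prod_i\Delta(\{y_i,f_i(qy)\})$, because $\rho_0\le S$. Choose a $1$-chain $\gamma_y$ in it with $\partial\gamma_y=y+f(qy)$, and put $h_0(y)=(\gamma_y,q(y))$. Then $\partial h_0(y)=\partial\gamma_y+f(qy)=y$.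

An edge of $P_S^m$ has endpoints that differ in exactly one coordinate, by some $l$ with $1\le l\le S$.

**$h_1$ on unit edges ($l=1$).** We fill the loop formed by an edge, its two connecting chains, and the $F$-image of a path in $Y$. Let $\epsilon$ have endpoints $y,y'$. Then $d(qy,qy')\le\rho(1)$. Let $\pi\in P_1$ be the chain of a geodesic edge path in $Y$ from $qy$ to $qy'$; its edges lie in $P_s$ since $s\ge1$. Put $\omega=\epsilon+\gamma_y+\gamma_{y'}+F\pi$. Then
$$\partial\omega=(y+y')+(y+f(qy))+(y'+f(qy'))+(f(qy)+f(qy'))=0.$$
The $i$-th coordinates of all vertices involved lie within $1+\rho_0+\rho(\rho(1))$ of $y_i$. Indeed $y,y'$ are within $1$, and $f_i(qy)$ and $f_i(qy')$ are within $1+\rho_0$. Vertices in $F\pi$ have $i$-th coordinates $f_i(z)$ with $z$ on the path, so $d(z,qy)\le\rho(1)$, and they are within $\rho_0+\rho(\rho(1))$. By (9), $\omega$ lies in a product of full simplices $\Delta(T_i)$ with $\mathrm{diam}\,T_i\le S$, so $\omega=\partial\theta$ with $\theta$ in this product. Put $h_1(\epsilon)=(\theta,\pi)$. Then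
$$\partial(\theta,\pi)=(\omega+F\pi,\ qy+qy')=(\epsilon+\gamma_y+\gamma_{y'},\ qy+qy')=\epsilon+h_0\partial\epsilon.$$

**$h_1$ on longer edges ($2\le l\le S$).** We subdivide. Let the endpoints of $\epsilon$ differ only in coordinate $i$. Take a geodesic in $Y$ between the two $i$-th coordinates; its vertices are pairwise within $l\le S$. Let $\epsilon_1,\dots,\epsilon_l$ be the corresponding unit edges. The cycle $\epsilon+\sum_j\epsilon_j$ lies in a full simplex times points, so it equals $\partial\tau$ with $\tau$ there. Put $h_1(\epsilon)=(\tau,0)+\sum_jh_1(\epsilon_j)$. Since $\partial\sum_j\epsilon_j=\partial\epsilon$,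
$$\partial h_1(\epsilon)=\epsilon+\sum_j\epsilon_j+\sum_j(\epsilon_j+h_0\partial\epsilon_j)=\epsilon+h_0\partial\epsilon.$$

**$h_1$ on $P_0$.** We treat the other summand of $E_1=D_1\oplus P_0$. For $g\in Y$, $\partial(0,g)=f(g)$ and $h_0(f(g))=(\gamma_{f(g)},qf(g))$. Let $\pi$ be the chain of a geodesic edge path from $g$ to $qf(g)$, of length $\le\rho_0$. Both $\gamma_{f(g)}$ and $F\pi$ have boundary $f(g)+f(qf(g))$, so $\gamma_{f(g)}+F\pi$ is a cycle. The $i$-th coordinates involved are values $f_i(z)$ with $d(z,g)\le\rho_0$, so they lie within $\rho(\rho_0)$ of $f_i(g)$. Since $2\rho(\rho_0)\le S$, the cycle is $\partial\theta$ for some $\theta$ in a product of full simplices. Put $h_1(0,g)=(\theta,\pi)$. Then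
$$\partial(\theta,\pi)=(\gamma_{f(g)}+F\pi+F\pi,\ g+qf(g))=(\gamma_{f(g)},\ g+qf(g))=(0,g)+h_0\partial(0,g).$$

**Propagation.** All vertices of $D$-cells occurring in $\gamma_y$, in $\theta$ for unit edges, and in $\tau$ have coordinates within $S$ of those of $y$ (an endpoint of the edge in question). The paths $\pi$ for unit edges stay within $\rho(1)$ of $qy$. So these chains are located within bounded distance of $q(y)$. For a longer edge, the $\epsilon_j$ have endpoints within $S$ of $y$, so the $h_1(\epsilon_j)$ are also located within bounded distance of $q(y)$. The edge itself is located within $\rho(mS)$ of $q(y)$. For $(0,g)$, the vertices of $\theta$ are within $mS$ of $f(g)$, hence its cells are located within $\rho(mS)+\rho_0$ of $g$, and $\pi$ stays within $\rho_0$ of $g$. All bounds are uniform. $\square$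

Put $h_p=0$ for $p\ge2$ and
$$\varpi=\mathrm{id}+\partial h+h\partial:E\to E.\tag{10}$$
This is a chain map ($\partial\varpi=\partial+\partial h\partial=\varpi\partial$) of bounded propagation, and by Lemma 9 $\varpi=0$ on $E_0$ and $E_1$.

## 9. The inductive step: $T(\alpha)$ in the full range $d\le N-1$

Let $\alpha>0$ and assume $T(\beta)$ for all $\beta<\alpha$. We prove $T(\alpha)$ by induction on $N$; $N=0$ is vacuous. Let $N\ge1$, $n=N-1$, $\mathbf s=(\mathbf s',s)$ with $\mathbf s'\in\mathbb Z^n_{>0}$. Let $\mathcal W\in\mathcal D^w_\alpha$ be a family of nonempty subsets of $Y^N=Y^n\times Y$ with witness $k$. Choose $m\ge k+1$, and $f,q,S,P,D,F,E,h$ as in Section 8. Write $C=C_*(\mathbf s')$, so that $C_*(\mathbf s)=C\otimes P$. The complexes $C\otimes P$, $C\otimes D$, $C\otimes E$ are located over $Y^n\times Y$.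

**Step 1: $C\otimes D$ satisfies $A_d(\mathcal W)$ for $0\le d\le n$.** Here the extra factors pay for the colors. As a complex, $C\otimes D=C_*(\mathbf s',S,\dots,S)$, which also has its standard location over $Y^M$, $M=n+m$. Put $\widetilde W=(\mathrm{id}\times f)(W)\subset Y^M$. For integers $c\ge0$ and $(x,y)\in Y^n\times Y^m$:
- if $d((x,qy),W)\le c$, then $d((x,y),\widetilde W)\le c+\rho_0+\rho(c)$, because for $(w,g)\in W$ nearest to $(x,qy)$, $d(y,fg)\le d(y,fqy)+d(fqy,fg)\le\rho_0+\rho(c)$;
- if $d((x,y),\widetilde W)\le c$, then $d((x,qy),W)\le c+\rho_0+\rho(c)$, because for $(w,fg)$ nearest to $(x,y)$, with $(w,g)\in W$, $d(qy,g)\le d(qy,qfg)+d(qfg,g)\le\rho(c)+\rho_0$.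

Hence $A_d(\mathcal W)$ for the location via $q$ is equivalent to $A_d(\{\widetilde W\})$ for the standard location.

The family $\{\widetilde W\}$ coarsely embeds in $\mathcal W$: choose preimages under $\mathrm{id}\times f$, and use $d(g,g')\le\rho(d(fg,fg'))+2\rho_0$ and $d(fg,fg')\le\rho(d(g,g'))$. By Lemma 5 it lies in $\mathcal D^w_\alpha$ with witness $k$. By Lemma 8, $A_d(\{\widetilde W\})$ holds for $0\le d\le n+m-1-k$, hence for $0\le d\le n$.

**Step 2: $C\otimes E$ satisfies $A_\ell(\mathcal W)$ for $1\le\ell\le n+1$.** Here the two contracted degrees of $E$ bring the remaining degrees into the range known for $Y^n$. Let $\varphi\in(C\otimes E)^\ell$ be a cocycle supported in $N_c(W)$.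

*Reduction to cochains vanishing on $C\otimes E_0$ and $C\otimes E_1$.* Put $H=1\otimes h$. In characteristic $2$ the terms $\partial\otimes h$ in $\partial H+H\partial$ cancel, so $1\otimes\varpi=\mathrm{id}+\partial H+H\partial$. Dualizing and using $\delta\varphi=0$,
$$\varphi':=(1\otimes\varpi)^*\varphi=\varphi+\delta(H^*\varphi).$$
Both $1\otimes\varpi$ and $H$ have bounded propagation. So $\varphi'$ is a cocycle with uniformly controlled support, it vanishes on $C_*\otimes E_0$ and $C_*\otimes E_1$, and it suffices to treat $\varphi'$. If $\ell=1$, then $\varphi'=0$ and we are done.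

*Induction on the degree in $E$.* Suppose that $\varphi'$ vanishes on $C_*\otimes E_{p'}$ for all $p'<p$, where $2\le p\le\ell$, and is supported in $N_{c_p}(W)$, with $c_p$ uniform. Put $\nu=\ell-p$, so $0\le\nu\le n-1$. For a basis element $b\in\mathcal E_p$ and a $(\nu+1)$-cell $\sigma$,
$$0=(\delta\varphi')(\sigma\otimes b)=\varphi'(\partial\sigma\otimes b)+\varphi'(\sigma\otimes\partial b)=\varphi'(\partial\sigma\otimes b),$$
because $\sigma\otimes\partial b\in C_*\otimes E_{p-1}$. So $\varphi'(\cdot\otimes b)\in C^\nu$ is a cocycle. It is supported in the slice $\{x\in Y^n:d((x,|b|),W)\le c_p\}$, and is zero if this slice is empty.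

Let $\mathcal S$ be the family of all nonempty slices $\{x:d((x,x_0),W)\le c_p\}$, $x_0\in Y$, $W\in\mathcal W$. It coarsely embeds in $\mathcal W$: send $x$ to a point of $W$ within $c_p$ of $(x,x_0)$, which changes distances by at most $2c_p$. So $\mathcal S\in\mathcal D^w_\alpha$ by Lemma 5. The induction hypothesis on $N$, that is, $T(\alpha)$ for $Y^n$, applies since $\nu\le n-1$. It gives $\varphi'(\cdot\otimes b)=\delta\psi_b$ with $\psi_b$ supported in the $c'$-neighborhood of the slice, $c'$ uniform in $b$ and $W$. Put $\psi_b=0$ if the slice is empty.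

Define $\psi(\sigma\otimes b)=\psi_b(\sigma)$ for $b\in\mathcal E_p$, and $0$ for basis elements of other degrees in $E$. It is supported in $N_{c_p+c'}(W)$. Since
$$\delta\psi(\sigma\otimes b)=\psi(\partial\sigma\otimes b)+\psi(\sigma\otimes\partial b),$$
$\delta\psi$ vanishes on $C_*\otimes E_{p'}$ for $p'<p$. On $C_\nu\otimes E_p$ the second term is $0$ and the first is $\delta\psi_b(\sigma)$, so $\delta\psi$ agrees with $\varphi'$ there. Replace $\varphi'$ by $\varphi'+\delta\psi$: it now vanishes on $C_*\otimes E_{p'}$ for $p'\le p$, and its support is uniformly controlled. Continue with $p+1$. After $p=\ell$ nothing remains, and $\varphi$ is a coboundary with uniformly controlled support.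

**Step 3: $C\otimes P$ satisfies $A_d(\mathcal W)$ for $0\le d\le n$.** We transfer vanishing from $C\otimes D$ to $C\otimes P$ through the cone. Cochains on $C\otimes E$ of degree $\ell$ are pairs $(\eta,\chi)\in(C\otimes D)^\ell\oplus(C\otimes P)^{\ell-1}$, with
$$\delta(\eta,\chi)=(\delta\eta,\ F^*\eta+\delta\chi),$$
where $F$ stands for $1\otimes F$, a chain map of bounded propagation. Let $\varphi\in(C\otimes P)^d$ be a cocycle supported in $N_c(W)$. Then $(0,\varphi)$ is a cocycle of degree $d+1$, and $1\le d+1\le n+1$. By Step 2, $(0,\varphi)=\delta(\eta,\chi)$ with controlled supports, that is,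
$$\delta\eta=0,\qquad\varphi=F^*\eta+\delta\chi,\qquad\eta\in(C\otimes D)^d.$$
By Step 1, $\eta=\delta\eta'$ with controlled support. Hence $\varphi=\delta(F^*\eta'+\chi)$ with uniformly controlled support.

This is $A_d(\mathcal W)$ for $C_*(\mathbf s)$ and all $0\le d\le N-1$, so $T(\alpha)$ holds for $N$. The induction on $N$ proves $T(\alpha)$. Together with Lemma 7, transfinite induction proves $T(\alpha)$ for all $\alpha$. By Section 5 this proves Theorem A, and by Section 4 Theorems B and C. $\blacksquare$
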